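# Pulling back smooth $SU(2)$-actions along Adams operations

## The Borel construction of a $\mathbb Z/p$-action and its fixed-point sections

Let $p$ be a prime, $P=\mathbb Z/p$, and let $P$ act smoothly on a manifold $W$. Choose a contractible free right $P$-space $EP$ with quotient $BP=EP/P$ a CW complex, and form
$$W_{hP}=EP\times_P W\longrightarrow BP .$$
This is a bundle with fibre $W$. It remembers the action in two visible ways.

First, the monodromy. Fix $e\in EP$ over the base point $b_0\in BP$, and identify $W$ with the fibre over $b_0$ by $j(w)=[e,w]$. For $g\in P$ take a path $\tilde\gamma$ in $EP$ from $e$ to $eg$. The path $t\mapsto[\tilde\gamma(t),w]$ starts at $[e,w]$ and ends at $[eg,w]=[e,gw]$. So transport around the loop $\gamma$ is the map $w\mapsto gw$, up to homotopy.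

Second, the fixed points. A fixed point $w\in W^P$ gives a section
$$\sigma\colon BP=EP\times_P\{w\}\hookrightarrow W_{hP}.$$
The tangent spaces along the fibres form a vector bundle $T_vW_{hP}=EP\times_P TW$ over $W_{hP}$, the vertical tangent bundle, and along this section it is
$$\sigma^*T_vW_{hP}=EP\times_P T_wW. \tag{1}$$
So the bundle, together with the section, remembers the isotropy representation of $P$ on $T_wW$. Representations of $P$ are visible in cohomology: let $L$ be the standard character $1\mapsto e^{2\pi i/p}$ and let $x\in H^2(BP;\mathbb F_p)$ be the mod $p$ reduction of $c_1(EP\times_PL)$. Then $H^j(BP;\mathbb F_p)\neq 0$ for every $j\ge 0$, the subring generated by $x$ is a polynomial ring $\mathbb F_p[x]$ (for $p=2$, $x$ is the square of the degree-one generator), and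
$$c\Big(\bigoplus_j L^{a_j}\Big)=\prod_j(1+a_jx)\in\mathbb F_p[x]. \tag{2}$$

Two examples show how much this sees.

Let $P$ act on $S^1$ by rotation through $2\pi/p$. The action is free, so $W_{hP}\to S^1/P$ is a bundle with contractible fibre $EP$, and $H^j(W_{hP};\mathbb F_p)=0$ for $j\ge2$. If $W_{hP}\to BP$ were a trivial bundle it would have a section, and $H^2(BP;\mathbb F_p)\ne0$ would inject into $H^2(W_{hP};\mathbb F_p)=0$. So the bundle is non-trivial, although every element of $P$ acts by a map isotopic to the identity.

Let $P$ act on $S^2$ by rotation through $2\pi/p$ about the vertical axis. At the north pole the tangent representation is $L$ regarded as a real representation, with complexification $L\oplus L^{-1}$ and Chern class $1-x^2$. If the bundle were $BP\times S^2$, the section $\sigma$ would become the graph of a map $g\colon BP\to S^2$, and (1) would become $g^*TS^2$, whose complexification has second Chern class in $g^*H^4(S^2;\mathbb F_p)=0$. But $x^2\ne0$. So again the bundle is non-trivial.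

These two arguments together will show that **a smooth $\mathbb Z/p$-action with trivial Borel bundle is trivial**. That is false for infinite groups: let $\mathbb Z$ act on $S^1$ through rotation by any angle $\theta\notin 2\pi\mathbb Z$. Here $B\mathbb Z=S^1$, the bundle is a mapping torus, and rotating $\theta$ back to $0$ trivializes it. The space $B\mathbb Z$ has no cohomology above degree one, so neither argument starts.

We now say what the construction is for.

## Kinetic bundles and the operation $\psi_k$

**Conventions.** Manifolds are smooth, finite-dimensional, paracompact, without boundary, possibly disconnected, and all components of a given manifold have dimension at most some $n$. The group $\mathrm{Diff}(W)$ carries the $C^\infty$ topology (uniform convergence of all derivatives on compact sets), and "homotopic" means freely homotopic. A smooth $W$-bundle over $B$ is classified by a map $B\to B\mathrm{Diff}(W)$. If $Q$ is the associated principal $\mathrm{Diff}(W)$-bundle, the total space is $E=Q\times_{\mathrm{Diff}(W)}W$ and the vertical tangent bundle is $T_vE=Q\times_{\mathrm{Diff}(W)}TW$. An isomorphism of smooth bundles is one induced by an isomorphism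 of the principal bundles $Q$, so it carries $T_v$ to $T_v$. For the trivial bundle $B\times W$, the bundle $T_v$ is the pullback of $TW$ along the projection to $W$.

For a compact Lie group $G$ and a smooth action $\rho\colon G\to\mathrm{Diff}(W)$, the bundle classified by $B\rho\colon BG\to B\mathrm{Diff}(W)$ is $W_{hG}=EG\times_GW\to BG$.

**Definition.** A smooth $W$-bundle over $BG$, classified by $f\colon BG\to B\mathrm{Diff}(W)$, is *kinetic* if $f\simeq B\rho$ for some smooth action $\rho\colon G\to\mathrm{Diff}(W)$. Otherwise it is *non-kinetic*.

For example, the trivial bundle is kinetic, since it comes from the trivial action. By definition every $W_{hG}$ is kinetic. To get candidates for non-kinetic bundles one can pull $W_{hG}$ back along a self-map of $BG$ that does not come from a homomorphism.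

**The self-maps used.** We have $H^4(BSU(2);\mathbb Z)\cong\mathbb Z\langle c_2\rangle$. For odd $k$ the unstable Adams operation $\psi_k\colon BSU(2)\to BSU(2)$ satisfies $\psi_k^*c_2=k^2c_2$; this formula is the only property we use. Its model is the $k$-th power map of a torus: on $H^2(BS^1;\mathbb Z)=\mathbb Z\langle t\rangle$ the map induced by $z\mapsto z^k$ is multiplication by $k$, and $c_2$ restricts to $-t^2$ on the diagonal torus of $SU(2)$, which explains the factor $k^2$. On $SU(2)$ itself the $k$-th power map is not a homomorphism for $k>1$.

Reinhold's paper "Tautological classes and smooth bundles over BSU(2)" (arXiv:1802.02248, 2018) is the source of the following conjecture: if $SU(2)$ acts smoothly and non-trivially on a closed manifold $W$, with induced map $s\colon BSU(2)\to B\mathrm{Diff}(W)$, then for $k>1$ odd the bundle classified by $s\circ\psi_k$ is non-kinetic. The problem statement records that this holds for many manifolds, in particular for $\#^g(S^n\times S^n)$ with $n\ge3$ odd and $g>1$. The conjecture is true for every $W$. From now on $s$ denotes the action and $Bs$ the map of classifying spaces.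

**Theorem A.** Let $s\colon SU(2)\to\mathrm{Diff}(W)$ be a non-trivial smooth action on a manifold $W$ (closed or not), and let $k>1$ be odd. Then $Bs\circ\psi_k$ is non-kinetic.

## The two-sphere, and why characteristic numbers give out on $S^3$

Let $SU(2)$ rotate $W=S^2=SU(2)/T$ through $SO(3)$, where $T$ is the diagonal torus. Then $W_{hSU(2)}=ESU(2)/T=BT$, with $H^*(BT;\mathbb Z)=\mathbb Z[t]$. Let $\pi\colon BT\to BSU(2)$ be the projection, so $\pi^*c_2=-t^2$. The vertical tangent bundle is associated with the $T$-representation $\mathfrak{su}(2)/\mathfrak t$ of weight $\pm2$, so its Euler class is $e=\pm2t$ and $e^2=4t^2=-4\pi^*c_2$. Fibre integration sends $e$ to $\chi(S^2)=2$. Hence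
$$\pi_!(e^3)=\pi_!(-4\pi^*c_2\cdot e)=-8c_2 .$$
This class does not depend on the orientation of the fibres, because reversing it changes the sign of both $e^3$ and $\pi_!$. By naturality the bundle $Bs\circ\psi_k$ has $\pi_!(e^3)=-8k^2c_2$.

Now list all smooth actions $\rho$ of $SU(2)$ on $S^2$. The Lie algebra $\mathfrak{su}(2)$ is $\mathbb R^3$ with the cross product, so it has no 2-dimensional subalgebra, and orbits have dimension $0$, $2$ or $3$. A $0$-dimensional orbit is a fixed point. If there is a 2-dimensional orbit, it is open and compact, so it is all of $S^2=SU(2)/H$ with $\dim H=1$. The identity component of $H$ is conjugate to $T$, so we may take it to be $T$; then $SU(2)/T\to SU(2)/H=S^2$ is a connected covering of a simply connected space, so $H=T$. Thus $\rho$ is trivial, or conjugate to $s$ by a diffeomorphism. In the first case $e$ is pulled back from $S^2$, so $e^3=0$ and $\pi_!(e^3)=0$; in the second $\pi_!(e^3)=-8c_2$. Since $-8k^2\notin\{0,-8\}$ for $k>1$, Theorem A holds for this action.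

The natural plan for general $W$ is the same: compute fibre integrals $\pi_!(c(T_vE))$ of characteristic classes of the vertical tangent bundle, and compare with all actions on $W$. It stops working at two points. We used a complete list of the actions on $W$, which is not available in general. And the classes themselves may carry no information. Let $SU(2)$ act on $W=S^3=SU(2)$ by left translation. Then $W_{hSU(2)}=ESU(2)$ is contractible. Characteristic classes of positive degree of $T_v$ vanish, and a class of degree $0$ integrates into negative degree. So every fibre integral is zero, and by naturality the same is true after pulling back along $\psi_k$, for every $k$. The trivial bundle also has all of them zero, so they cannot separate anything here.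

A second plan is to restrict to finite cyclic subgroups $\iota\colon\mathbb Z/p\to SU(2)$. For a homomorphism $\iota$ from a cyclic group let $\iota^k$ denote the homomorphism $a\mapsto\iota(a)^k$. We shall see (Lemma 2) that $\psi_k\circ B\iota\simeq B(\iota^k)$. So if $Bs\circ\psi_k\simeq B\rho$, then
$$B(\rho\circ\iota)\simeq B(s\circ\iota^k)\colon B\mathbb Z/p\to B\mathrm{Diff}(W). \tag{3}$$
One would like to conclude that $\rho\circ\iota$ and $s\circ\iota^k$ are conjugate in $\mathrm{Diff}(W)$. For a compact Lie group in place of $\mathrm{Diff}(W)$ that is a theorem, recalled below; but $\mathrm{Diff}(W)$ is not a compact Lie group, and (3) by itself is only an isomorphism of bundles.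

The way past this is to ask for less. If $p$ divides $k$, then $\iota^k$ is the trivial homomorphism, so (3) says that the $\mathbb Z/p$-action $\rho\circ\iota$ has trivial Borel bundle. We only need to recognize the *trivial* action from its bundle, and for this the two examples of the first section suffice.

## Trivial smooth bundles over $B\mathbb Z/p$

**Lemma 1.** Let $P=\mathbb Z/p$, $p$ prime, act smoothly on a manifold $W$. If the smooth bundle $W_{hP}\to BP$ is trivial (that is, its classifying map $BP\to B\mathrm{Diff}(W)$ is null-homotopic), then $P$ acts trivially.

*Proof.* If $W$ is empty there is nothing to prove. Let $\Theta\colon BP\times W\to E:=W_{hP}$ be an isomorphism of smooth bundles over $BP$. Precomposing with $\mathrm{id}\times h$ for a suitable diffeomorphism $h$ of $W$, we may assume that $\Theta(b_0,w)=j(w)$ for all $w$.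

**Step 1: reduction to connected $W$.** The purpose is to be able to speak of one dimension and to use an open-and-closed argument at the end. The bundle is trivial, so its monodromy on $\pi_0(W)$ is trivial. We computed that this monodromy is the action of $P$ on $\pi_0(W)$. So $P$ preserves every component, and $E$ is the disjoint union of the connected spaces $(W_0)_{hP}$ over the components $W_0$. The connected set $\Theta(BP\times W_0)$ contains $j(W_0)$, so it lies in $(W_0)_{hP}$. This holds for all components and $\Theta$ is bijective, so $\Theta$ restricts to an isomorphism $BP\times W_0\cong(W_0)_{hP}$. From now on $W$ is connected, of dimension $n$.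

**Step 2: there is a fixed point.** This is the circle example. Suppose $W^P=\emptyset$. Isotropy groups are subgroups of a group of prime order, so $P$ acts freely, $W/P$ is an $n$-manifold, and $E\to W/P$ is a fibre bundle with contractible fibre $EP$. Hence $H^j(E;\mathbb F_p)\cong H^j(W/P;\mathbb F_p)=0$ for $j>n$. On the other hand $E\cong BP\times W$ has a section over $BP$, so $H^j(BP;\mathbb F_p)\to H^j(E;\mathbb F_p)$ is injective for all $j$. As $H^j(BP;\mathbb F_p)\neq0$ for all $j$, this is a contradiction.

**Step 3: at every fixed point the isotropy representation is trivial.** This is the two-sphere example. Let $w\in W^P$, with section $\sigma$ as in (1). Write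
$$\Theta^{-1}\sigma(b)=(b,g(b)),\qquad g\colon BP\to W .$$
Since $\Theta$ carries the vertical tangent bundle of $BP\times W$, which is the pullback of $TW$, to $T_vE$, equation (1) gives
$$EP\times_PT_wW=\sigma^*T_vE\cong g^*TW. \tag{4}$$
Decompose the complex representation $T_wW\otimes\mathbb C\cong\bigoplus_{j=1}^nL^{a_j}$ with $a_j\in\mathbb F_p$, and let $e_i(a)$ be the $i$-th elementary symmetric function of the $a_j$. For $i>0$, (2) and (4) give
$$e_i(a)\,x^i=c_i\big(EP\times_P(T_wW\otimes\mathbb C)\big)=g^*c_i(TW\otimes\mathbb C)\in H^{2i}(BP;\mathbb F_p). \tag{5}$$
The class $c_i(TW\otimes\mathbb C)$ has positive degree on an $n$-manifold, where mod $p$ cohomology vanishes above degree $n$; so some power of it is zero. Hence $e_i(a)x^i$ is a nilpotent element of the polynomial ring $\mathbb F_p[x]$, so it is zero. Therefore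
$$\prod_{j=1}^n(1+a_jx)=1\quad\text{in }\mathbb F_p[x].$$
The degree of the left side is the number of $j$ with $a_j\neq0$. So all $a_j$ are $0$, the representation $T_wW\otimes\mathbb C$ is trivial, and so is $T_wW$.

**Step 4: from one point to all of $W$.** Choose a $P$-invariant Riemannian metric. For $w\in W^P$ the exponential map at $w$ is defined near $0\in T_wW$, is $P$-equivariant, and is a diffeomorphism onto a neighborhood of $w$. By Step 3, $P$ acts trivially on $T_wW$, so it fixes this neighborhood pointwise. Hence $W^P$ is open. It is closed, and by Step 2 it is non-empty. As $W$ is connected, $W^P=W$. $\square$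

Note that Step 3 has to be carried out at every fixed point, with the section and the map $g$ depending on the point: this is what makes $W^P$ open.

## Self-maps of $BSU(2)$ on cyclic subgroups

We need one theorem from outside, due to Dwyer and Zabrodsky (*Maps between classifying spaces*, LNM 1298 (1987), 106–119).

**Theorem (Dwyer–Zabrodsky).** For a finite $p$-group $P$ and a compact Lie group $G$, the map $\varphi\mapsto B\varphi$ induces a bijection $\mathrm{Hom}(P,G)/\mathrm{conj}\to[BP,BG]$.

For example, with $P=\mathbb Z/p$ and $G=S^1$ both sides are $\mathbb Z/p$: the left because a homomorphism is a choice of $p$-th root of unity, the right because $[BP,BS^1]=H^2(BP;\mathbb Z)\cong\mathbb Z/p$. We use only surjectivity of the map, together with the elementary fact that conjugate homomorphisms induce freely homotopic maps.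

**Lemma 2.** Let $f\colon BSU(2)\to BSU(2)$ satisfy $f^*c_2=k^2c_2$, let $p$ be a prime, and let $\iota\colon\mathbb Z/p\to SU(2)$ be a homomorphism. Then $f\circ B\iota\simeq B(\iota^k)$.

*Proof.* By Dwyer–Zabrodsky, $f\circ B\iota\simeq B\varphi$ for some homomorphism $\varphi\colon\mathbb Z/p\to SU(2)$; it remains to identify $\varphi$ from its second Chern class. Put $\zeta=e^{2\pi i/p}$. Every element of $SU(2)$ is diagonalizable, so up to conjugation
$$\iota(1)=\mathrm{diag}(\zeta^a,\zeta^{-a}),\qquad \varphi(1)=\mathrm{diag}(\zeta^m,\zeta^{-m}).$$
By (2), $(B\varphi)^*c_2$ is the coefficient in $(1+mx)(1-mx)=1-m^2x^2$, namely $-m^2x^2$, and likewise $(B\iota)^*c_2=-a^2x^2$. So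
$$-m^2x^2=(B\varphi)^*c_2=(B\iota)^*f^*c_2=-k^2a^2x^2\quad\text{in }H^4(B\mathbb Z/p;\mathbb F_p).$$
Hence $m^2\equiv k^2a^2$, that is, $m\equiv\pm ka\pmod p$. The matrices $\mathrm{diag}(\zeta^m,\zeta^{-m})$ and $\mathrm{diag}(\zeta^{-m},\zeta^m)$ are conjugate in $SU(2)$, so $\varphi$ is conjugate to $\iota^k$, and $B\varphi\simeq B(\iota^k)$. $\square$

For $k=3$ and $\iota(1)=\mathrm{diag}(\zeta,\zeta^{-1})$: with $p=3$ the composite $\psi_3\circ B\iota$ is null-homotopic; with $p=5$ it is $B\iota'$ with $\iota'(1)=\mathrm{diag}(\zeta^3,\zeta^{-3})$, and $\iota'$ is still injective.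

## Normal subgroups of $SU(2)$ and the proof of Theorem A

**Lemma 3.** A normal subgroup $N$ of $SU(2)$ that contains an element $g\neq\pm1$ is all of $SU(2)$.

*Proof.* For $h\in SU(2)$ the element $g\cdot(hg^{-1}h^{-1})$ lies in $N$. Its trace is a continuous real function of $h$ on a connected space. It equals $2$ at $h=1$, and it is less than $2$ when $h$ does not commute with $g$, because $1$ is the only element of $SU(2)$ of trace $2$; such $h$ exist because $g\ne\pm1$ is not central. So the traces of elements of $N$ fill an interval $[2-\varepsilon,2]$ with $\varepsilon>0$. Elements of $SU(2)$ with equal trace are conjugate, so $N$ contains every element of trace at least $2-\varepsilon$. These form a neighborhood of $1$, and a neighborhood of $1$ generates the connected group $SU(2)$. $\square$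

In particular, a normal subgroup containing an element of odd prime order is $SU(2)$.

**Proof of Theorem A.** Suppose $Bs\circ\psi_k\simeq B\rho$ for a smooth action $\rho\colon SU(2)\to\mathrm{Diff}(W)$.

**Step 1: $\rho$ is trivial.** The purpose is to use a prime where $\psi_k$ is blind. Since $k>1$ is odd, there is an odd prime $p$ dividing $k$. Let $\iota\colon\mathbb Z/p\hookrightarrow SU(2)$, $1\mapsto\mathrm{diag}(\zeta,\zeta^{-1})$. By Lemma 2, $\psi_k\circ B\iota\simeq B(\iota^k)$, and $\iota^k$ is trivial because $p\mid k$. So
$$B(\rho\circ\iota)=B\rho\circ B\iota\simeq Bs\circ\psi_k\circ B\iota\simeq Bs\circ B(\iota^k)$$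
is null-homotopic. By Lemma 1, the action $\rho\circ\iota$ of $\mathbb Z/p$ is trivial. So $\ker\rho$ is a normal subgroup of $SU(2)$ containing an element of odd order $p$. By Lemma 3, $\ker\rho=SU(2)$.

**Step 2: $s$ is trivial.** The purpose is to recover $s$ from $Bs\circ\psi_k$ at a prime where $\psi_k$ loses nothing. By Step 1, $Bs\circ\psi_k\simeq B\rho$ is null-homotopic. Let $q$ be an odd prime not dividing $k$ and let $\iota\colon\mathbb Z/q\hookrightarrow SU(2)$ be injective. By Lemma 2,
$$B(s\circ\iota^k)=Bs\circ B(\iota^k)\simeq Bs\circ\psi_k\circ B\iota$$
is null-homotopic, so by Lemma 1 the action $s\circ\iota^k$ of $\mathbb Z/q$ is trivial. Since $k$ is invertible mod $q$, the homomorphism $\iota^k$ is injective. So $\ker s$ contains an element of odd order $q$, and by Lemma 3 $\ker s=SU(2)$. This contradicts the assumption that $s$ is non-trivial. $\blacksquare$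

For left translation on $S^3$, where the fibre integrals were all zero, Step 1 forces any $\rho$ to be trivial, and Step 2 can be seen directly there: the Euler class of the bundle of spheres $ESU(2)\to BSU(2)$ is $\pm c_2$, its pullback along $\psi_k$ is $\pm k^2c_2\neq0$, so the pulled-back bundle is not trivial.

**Remark.** Only $\psi_k^*c_2=k^2c_2$ was used. By Mislin (*The homotopy classification of self-maps of infinite quaternionic projective space*, Quart. J. Math. Oxford 38 (1987), 245–257), self-maps $f$ of $BSU(2)$ are classified by their degree $d$, where $f^*c_2=dc_2$, and the possible values of $d$ are $0$ and the odd squares. If $d=0$, then $f$ is null and $Bs\circ f$ comes from the trivial action. If $d=1$, then $f\simeq\mathrm{id}$ and $Bs\circ f\simeq Bs$. If $d=k^2$ with $k>1$ odd, the proof above applies. So for a non-trivial action $s$, the bundle $Bs\circ f$ is kinetic if and only if $d\in\{0,1\}$.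

## Compact connected groups: what the commutator subgroup decides

The same two-prime argument works for compact connected $G$, gives a necessary and sufficient condition, and for closed $W$ can be strengthened from isomorphism of bundles to fibre homotopy equivalence.

**Theorem B.** Let $G$ be a compact connected Lie group. Let $\psi\colon BG\to BG$ act on $H^{2i}(BG;\mathbb Q)$ as multiplication by $k^i$ for all $i$, where $k\neq0$ is an integer divisible by some odd prime. Let $s\colon G\to\mathrm{Diff}(W)$ be a smooth action on a manifold $W$. Then the following are equivalent:

* (a) $Bs\circ\psi$ is kinetic;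
* (b) the derived group $[G,G]$ acts trivially on $W$ via $s$.

If $W$ is closed, these are also equivalent to:

* (c) there are a closed manifold $W'$ and a smooth action $\rho'\colon G\to\mathrm{Diff}(W')$ such that $\psi^*(W_{hG})$ is fibre homotopy equivalent to $W'_{hG}$ over $BG$.

In particular, for $G$ semisimple and $s$ non-trivial on a closed $W$, the fibration $\psi^*W_{hG}$ is not fibre homotopy equivalent to the Borel construction of any smooth $G$-action on any closed manifold. (Indeed then $[G,G]=G$, so (b) fails, and hence (c) fails.)

Examples of such $\psi$: for $G=SU(2)$ we have $H^*(BG;\mathbb Q)=\mathbb Q[c_2]$, and $\psi_k$ qualifies for $k>1$ odd. For a torus, the map induced by the $k$-th power homomorphism qualifies; there (b) holds automatically. For $G=SU(2)\times S^1$, the product of $\psi_k$ with the map induced by $z\mapsto z^k$ multiplies $c_2$ by $k^2$ and the generator of degree $2$ by $k$, so it qualifies; actions through the factor $S^1$ satisfy (b), and non-trivial actions through the factor $SU(2)$ do not.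

The analogue of Lemma 2 replaces $c_2$ by the Chern classes of all representations.

**Lemma 4.** For $\psi,k$ as in Theorem B, $p$ prime and $\iota\colon\mathbb Z/p\to G$ a homomorphism, $\psi\circ B\iota\simeq B(\iota^k)$.

*Proof.* By Dwyer–Zabrodsky, $\psi\circ B\iota\simeq B\varphi$ for some $\varphi\colon\mathbb Z/p\to G$.

**Step 1: the Chern classes of $\varphi^*V$.** Since $G$ is compact and connected, $\iota(1)$ lies in a maximal torus $T$, so $\iota$ lands in $T$. Let $V$ be a complex representation of $G$. The class $\psi^*c_i(V)-k^ic_i(V)\in H^{2i}(BG;\mathbb Z)$ is zero rationally, so it is torsion. It therefore restricts to $0$ in the torsion-free group $H^{2i}(BT;\mathbb Z)$, and hence to $0$ in $H^{2i}(B\mathbb Z/p;\mathbb Z)$ under $B\iota$. So $c_i(\varphi^*V)=k^ic_i(\iota^*V)$ for all $i$.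

**Step 2: the weights.** Write $\iota^*V\cong\bigoplus L^{a_j}$ and $\varphi^*V\cong\bigoplus L^{b_j}$, each with $\dim V$ summands. Reducing Step 1 mod $p$ and using (2),
$$\prod_j(1+b_jx)=\prod_j(1+ka_jx)\quad\text{in }\mathbb F_p[x].$$
By unique factorization the non-zero members of the multisets $\{b_j\}$ and $\{ka_j\}$ agree; both have $\dim V$ members, so the numbers of zeros agree too. Thus $\{b_j\}=\{ka_j\}$ as multisets in $\mathbb F_p$.

**Step 3: conjugacy.** With $\zeta=e^{2\pi i/p}$, Step 2 gives $\chi_V(\varphi(1))=\sum_j\zeta^{b_j}=\sum_j\zeta^{ka_j}=\chi_V(\iota(1)^k)$ for every $V$. By the Peter–Weyl theorem, characters separate the conjugacy classes of $G$. So $\varphi(1)$ is conjugate to $\iota(1)^k$, hence $\varphi$ is conjugate to $\iota^k$ and $B\varphi\simeq B(\iota^k)$. $\square$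

## Fibre homotopically trivial Borel constructions

A fibration over $B$ is fibre homotopically trivial if it is fibre homotopy equivalent over $B$ to $B\times X$ for some space $X$. For (c) we need Lemma 1 under this weaker hypothesis. The proof of Lemma 1 breaks at (4): a fibre homotopy equivalence does not carry vertical tangent bundles to each other. And the statement is false for open manifolds. Let $\mathbb Z/p$ rotate $\mathbb R^2$ through $2\pi/p$. The fibre is contractible, so the bundle is fibre homotopically trivial, yet the action is not trivial. The same phenomenon shows that $W$ must be closed in (c): for $SU(2)$ acting on $W=\mathbb C^2$, the fibration $\psi_k^*W_{hSU(2)}$ is fibre homotopy equivalent to $W'_{hSU(2)}$ with $W'$ a point, while (b) fails.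

For closed $W$ we replace the tangent bundle by the cohomology of the fixed point set.

**Lemma 5 (localization).** Let $P=\mathbb Z/p$ act smoothly on a closed connected $n$-manifold $W$, with fixed set $F=W^P$. Write $H_P^*(-)=H^*((-)_{hP};\mathbb F_p)$. The restriction $H^*_P(W)\to H^*_P(F)$ becomes an isomorphism after inverting $x$.

*Proof.* (This is a case of the localization theorem, for example in tom Dieck, *Transformation Groups*, Ch. III.) Let $N$ be a closed $P$-invariant tubular neighborhood of the closed submanifold $F$; it deformation retracts equivariantly onto $F$. Let $C=W\setminus\mathrm{int}\,N$, a compact manifold with boundary. It contains no fixed points and $P$ has prime order, so $P$ acts freely on it. Therefore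
$$H_P^*(W,F)\cong H_P^*(W,N)\cong H_P^*(C,\partial C)\cong H^*(C/P,\partial C/P;\mathbb F_p),$$
which vanishes above degree $n$. So a power of $x$ annihilates $H_P^*(W,F)$, and $H_P^*(W,F)[x^{-1}]=0$. The long exact sequence of the pair is one of $H^*(BP;\mathbb F_p)$-modules and localization is exact. $\square$

**Lemma 6.** Let $p$ be an odd prime and let $P=\mathbb Z/p$ act smoothly on a closed manifold $W$. If $W_{hP}\to BP$ is fibre homotopically trivial, then $P$ acts trivially.

*Proof.*

**Step 1: a retraction up to homotopy.** We extract from the hypothesis the only thing that will be used. Let $\theta\colon W_{hP}\to BP\times X$ be a fibre homotopy equivalence over $BP$, with second component $\theta_2\colon W_{hP}\to X$. On the fibre over $b_0$ the map $\theta_2j\colon W\to X$ is a homotopy equivalence; let $v$ be a homotopy inverse and $r=v\theta_2$. Then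
$$r\colon W_{hP}\to W,\qquad rj\simeq\mathrm{id}_W. \tag{6}$$

**Step 2: reduction to connected $W$.** For $g\in P$, the paths $t\mapsto[\tilde\gamma(t),w]$ give a homotopy from $j$ to $j\circ g$. Applying $r$, we get $g\simeq rjg\simeq rj\simeq\mathrm{id}_W$. So $P$ preserves each component $W_0$. The space $(W_0)_{hP}$ is connected, and $r$ sends points of $j(W_0)$ into $W_0$ because $rj\simeq\mathrm{id}$. Hence $r$ maps $(W_0)_{hP}$ to $W_0$, and (6) holds for $W_0$. From now on $W$ is connected, of dimension $n$.

**Step 3: reduction to orientable $W$.** At the end we want $H^n(W;\mathbb F_p)\neq0$, and for $p$ odd this needs an orientation. Suppose $W$ is non-orientable, and let $\widetilde W\to W$ be the orientation double cover. It is closed and connected, and $P$ acts on it through the action of differentials on orientations. We produce a map as in (6) for $\widetilde W$.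

There are two double covers of $W_{hP}$, namely $\widetilde W_{hP}$ and $r^*\widetilde W$. Restricted along $j$, the first is $\widetilde W$, and the second is $(rj)^*\widetilde W\cong\widetilde W$. Double covers are classified by $H^1(-;\mathbb F_2)$, that is, by homomorphisms of $\pi_1$ to $\mathbb F_2$. The kernel of the surjection $\pi_1(W_{hP})\to\pi_1(BP)=P$ is the image of $\pi_1(W)$. So a homomorphism $\pi_1(W_{hP})\to\mathbb F_2$ that vanishes on $\pi_1(W)$ factors through $P$, which has odd order, and is zero. Hence $j^*\colon H^1(W_{hP};\mathbb F_2)\to H^1(W;\mathbb F_2)$ is injective, and the two covers are isomorphic. The composite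
$$\tilde r\colon\widetilde W_{hP}\cong r^*\widetilde W\to\widetilde W$$
covers $r$. Let $\tilde\jmath\colon\widetilde W\to\widetilde W_{hP}$ be the fibre inclusion. Then $\tilde r\tilde\jmath$ covers $rj\simeq\mathrm{id}_W$. Lifting this homotopy, starting at $\tilde r\tilde\jmath$, we end at a map $\widetilde W\to\widetilde W$ covering $\mathrm{id}_W$, which is the identity or the deck involution $\tau$ because $\widetilde W$ is connected. In the second case replace $\tilde r$ by $\tau\tilde r$. So $\tilde r\tilde\jmath\simeq\mathrm{id}_{\widetilde W}$, which is (6) for $\widetilde W$. If $P$ acts trivially on $\widetilde W$, it acts trivially on $W$, since $\widetilde W\to W$ is equivariant and surjective. From now on $W$ is closed, connected and orientable, and $r$ satisfies (6).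

**Step 4: $r$ on the fixed points.** Let $i\colon F=W^P\hookrightarrow W$, a closed submanifold, possibly empty at this stage. Inside $W_{hP}$ we have $F_{hP}=F\times BP$, with $(f,b_0)=j(f)$. We claim
$$r|_{F\times BP}\simeq i\circ\mathrm{pr}_F. \tag{7}$$
By Miller's theorem (*The Sullivan conjecture on maps from classifying spaces*, Ann. of Math. 120 (1984), 39–87), $\mathrm{Map}_*(BP,W)$ is weakly contractible, for every base point of $W$. These spaces are the fibres of the evaluation fibration $\mathrm{Map}(BP,W)\to W$ at $b_0$, which is therefore a weak equivalence; the inclusion of the constant maps is a section of it. Since $F$ has the homotopy type of a CW complex, two maps $F\to\mathrm{Map}(BP,W)$ are homotopic as soon as their evaluations at $b_0$ are. The adjoint of $r|_{F\times BP}$ evaluates to $rji$, and the map sending $f$ to the constant map at $rji(f)$ also evaluates to $rji$. So these two are homotopic. As $rji\simeq i$, (7) follows.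

**Step 5: comparison with the localization theorem.** The purpose is to show that $F$ and $W$ have the same mod $p$ cohomology. Let $\pi\colon W_{hP}\to BP$ be the projection. The map $(r,\pi)\colon W_{hP}\to W\times BP$ is a map of fibrations over $BP$ which on the fibre over $b_0$ is $rj\simeq\mathrm{id}_W$; so it is a weak equivalence. By (7), its composite with $F\times BP\subset W_{hP}$ is homotopic to $i\times\mathrm{id}_{BP}$. So under the Künneth isomorphism the restriction $H_P^*(W)\to H_P^*(F)$ becomes
$$i^*\otimes\mathrm{id}\colon H^*(W;\mathbb F_p)\otimes H^*(BP;\mathbb F_p)\to H^*(F;\mathbb F_p)\otimes H^*(BP;\mathbb F_p),$$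
and $x$ acts through the second factor. By Lemma 5 this is an isomorphism after inverting $x$, that is, after replacing $H^*(BP;\mathbb F_p)$ by $\Lambda=H^*(BP;\mathbb F_p)[x^{-1}]$. Now $\Lambda$ is a non-zero vector space over $\mathbb F_p$, and $\ker(i^*)\otimes\Lambda=0$ and $\mathrm{coker}(i^*)\otimes\Lambda=0$. So
$$i^*\colon H^*(W;\mathbb F_p)\to H^*(F;\mathbb F_p)\ \text{ is an isomorphism.}$$

**Step 6: conclusion.** Since $W$ is closed, connected and orientable, $H^n(F;\mathbb F_p)\cong H^n(W;\mathbb F_p)\neq0$. So the closed submanifold $F$ has a component of dimension $n$. This component is open and closed in $W$, so it is $W$. Hence $F=W$. $\square$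

## Proof of Theorem B

We use these standard facts about a compact connected Lie group $G$ with maximal torus $T$. The derived group $[G,G]$ is compact and connected and $G/[G,G]$ is a torus. Each root $\alpha$ has a standard homomorphism $h_\alpha\colon SU(2)\to G$ carrying the diagonal torus into $T$, and the images $h_\alpha(SU(2))$ generate $[G,G]$. The conjugates of a maximal torus of $[G,G]$ cover $[G,G]$.

**(a)⇒(b) and (c)⇒(b).** Both are proved together. In case (a), choose $\rho$ with $B\rho\simeq Bs\circ\psi$ and put $W'=W$, $\rho'=\rho$. In case (c), $W$ and $W'$ are closed. In case (a), "equivalent" means isomorphic as smooth bundles, and "trivial" means trivial as a smooth bundle; in case (c), they mean fibre homotopy equivalent and fibre homotopically trivial. In both cases $W'_{hG}$ is equivalent to $\psi^*W_{hG}$. A $\mathbb Z/p$-action with $p$ odd and trivial Borel construction, on $W$ or on $W'$, is trivial: by Lemma 1 in case (a), by Lemma 6 in case (c).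

**Step 1: $[G,G]\subset N:=\ker\rho'$.** Let $p$ be an odd prime dividing $k$ and let $\iota\colon\mathbb Z/p\to T$ be any homomorphism. By Lemma 4, $\psi\circ B\iota\simeq B(\iota^k)$, which is null. The pullback of $W'_{hG}$ along $B\iota$ is the Borel construction of $\rho'\circ\iota$. It is equivalent to the pullback of $W_{hG}$ along the null-homotopic map $\psi\circ B\iota$, so it is trivial (in case (c) this reads: fibre homotopy equivalent to $B\mathbb Z/p\times W$). Hence $\rho'\circ\iota$ is trivial. So $N$ contains every element of $T$ of order $p$. For each root $\alpha$, the normal subgroup $h_\alpha^{-1}(N)$ of $SU(2)$ contains the diagonal elements of order $p$, because their images lie in $T$ and have order $1$ or $p$. By Lemma 3, $h_\alpha^{-1}(N)=SU(2)$. As the $h_\alpha(SU(2))$ generate $[G,G]$, we get $[G,G]\subset N$.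

**Step 2: $[G,G]\subset\ker s$.** Let $q$ be an odd prime not dividing $k$ and let $\iota\colon\mathbb Z/q\to[G,G]$ be any homomorphism. By Step 1, $\rho'\circ\iota$ is trivial, so the pullback of $W'_{hG}$ along $B\iota$ is $B\mathbb Z/q\times W'$. It is equivalent to the pullback of $W_{hG}$ along $\psi\circ B\iota\simeq B(\iota^k)$, which is the Borel construction of $s\circ\iota^k$. So that Borel construction is trivial, and $s\circ\iota^k$ is trivial. Choose $l$ with $kl\equiv1\pmod q$; then $\iota=(\iota^k)^l$, so $s\circ\iota$ is trivial.

Let $T'$ be a maximal torus of $[G,G]$. We have shown that the closed subgroup $K=\ker s\cap T'$ contains the $q$-torsion $T'[q]$ for all odd primes $q\nmid k$. A character of $T'$ that is trivial on $T'[q]$ is divisible by $q$ in the character lattice of $T'$. A character that is trivial on $K$ is thus divisible by infinitely many primes, so it is trivial. A closed subgroup of a torus is the common kernel of the characters trivial on it, so $K=T'$. The subgroup $\ker s$ is normal and the conjugates of $T'$ cover $[G,G]$, so $[G,G]\subset\ker s$. This is (b).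

**(b)⇒(a).** We exhibit an action. Let $\pi\colon G\to A=G/[G,G]$ be the projection to the torus $A\cong(S^1)^r$. By (b), $s=\bar s\circ\pi$ for an action $\bar s$ of $A$, which is smooth because $G\times W\to A\times W$ is a surjective submersion. Let $\kappa\colon A\to A$ be the $k$-th power homomorphism. We claim
$$B\pi\circ\psi\simeq B\kappa\circ B\pi\colon BG\to BA. \tag{8}$$
Since $BA$ is a $K(\mathbb Z^r,2)$, it suffices to compare the pullbacks of classes $u\in H^2(BA;\mathbb Z)$. As $G$ is connected, $BG$ is simply connected, so $H^2(BG;\mathbb Z)$ is torsion-free. As $\psi^*$ is multiplication by $k$ on $H^2(BG;\mathbb Q)$, it is multiplication by $k$ on $H^2(BG;\mathbb Z)$. Thus $\psi^*(B\pi)^*u=k(B\pi)^*u=(B\pi)^*(ku)=(B\pi)^*(B\kappa)^*u$, which proves (8). Therefore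
$$Bs\circ\psi=B\bar s\circ B\pi\circ\psi\simeq B\bar s\circ B\kappa\circ B\pi=B(\bar s\circ\kappa\circ\pi),$$
and $\bar s\circ\kappa\circ\pi$ is a smooth action of $G$ on $W$. So $Bs\circ\psi$ is kinetic.

**(a)⇒(c) for $W$ closed.** If $Bs\circ\psi\simeq B\rho$, take $W'=W$ and $\rho'=\rho$. The bundles $\psi^*W_{hG}$ and $W'_{hG}$ are isomorphic, hence fibre homotopy equivalent. $\blacksquare$
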